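\title{Finite generation of Tate cohomology and the components of the cohomology variety}

\begin{abstract}
Let $G$ be a finite group and $k$ a field of characteristic $p$ dividing $|G|$. A conjecture of Carlson, Chebolu and Minac predicts that an indecomposable non-projective $kG$-module $M$ whose Tate cohomology is finitely generated over $\hat H^*(G,k)$ has support variety equal to the whole cohomology variety $V_G(k)$. We show that this fails for a two-dimensional module over the dihedral group of order $8$, and we prove the corrected statement. If $\hat H^*(G,M)$ is nonzero and finitely generated, then $V_G(M)$ contains an irreducible component of $V_G(k)$, and every irreducible component equals $V_G(M)$ for an indecomposable module $M$ of this kind. Hence the conjecture holds for $G$ and $k$ exactly when all maximal elementary abelian $p$-subgroups of $G$ are conjugate.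
\end{abstract}

\section{Introduction}

Let $G$ be a finite group and $k$ a field of characteristic $p$, where $p$ is a prime dividing $|G|$. All $kG$-modules are finitely generated. The Tate cohomology $\hat H^n(G,M)$ of a module $M$ is defined for all integers $n$. It equals the ordinary cohomology $H^n(G,M)$ for $n>0$, it vanishes when $M$ is projective, and it is a graded module over the graded ring $\hat H^*(G,k)$. Ordinary cohomology is always finitely generated over $H^*(G,k)$, so finite generation of $\hat H^*(G,M)$ over $\hat H^*(G,k)$ is a condition on negative degrees: finitely many classes, multiplied by classes of negative degree in $\hat H^*(G,k)$, must span $\hat H^n(G,M)$ for all $n\ll0$.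

Let $V_G(k)$ be the maximal ideal spectrum of $H^*(G,k)$. The \emph{support variety} $V_G(M)\subseteq V_G(k)$ is the closed subset defined by the annihilator of $\operatorname{Ext}^*_{kG}(M,M)$ in $H^*(G,k)$. It records which part of the cohomology ring acts non-nilpotently on $M$. How does finite generation of $\hat H^*(G,M)$ constrain $V_G(M)$? For $M=k$ the Tate cohomology is free of rank one and the support variety is all of $V_G(k)$. For the Klein four-group in characteristic $2$, the two-dimensional permutation modules have proper support varieties, and their Tate cohomology is not finitely generated (Example~\ref{ex:klein}). These cases agree with the following conjecture from \cite{CCM}.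

\begin{quote}
\textbf{Conjecture.} Let $M$ be a finitely generated indecomposable non-projective $kG$-module. If $\hat H^*(G,M)$ is finitely generated over $\hat H^*(G,k)$, then $V_G(M)=V_G(k)$.
\end{quote}

We read the conjecture with the additional hypothesis $\hat H^*(G,M)\ne0$. This excludes, for example, modules outside the principal block, whose Tate cohomology vanishes and so is finitely generated for a trivial reason; Remark~\ref{rem:degenerate} shows that the exclusion is needed. We say that \emph{the conjecture holds for $(G,k)$} if $V_G(M)=V_G(k)$ for every indecomposable non-projective $M$ with $\hat H^*(G,M)$ nonzero and finitely generated.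

Tate duality explains the guess, and also its weak point. A finite generating set of $\hat H^*(G,M)$ embeds $\hat H^*(G,M^*)$ in a finite direct sum of copies of $\hat H^*(G,k)$ (Lemma~\ref{lem:embed}). From this one finds an associated prime $\mathfrak p$ of $H^*(G,k)$ with $V(\mathfrak p)\subseteq V_G(M)$. If $H^*(G,k)$ is a domain, as for elementary abelian $2$-groups, then $\mathfrak p=0$ and the conjecture follows. If $H^*(G,k)$ has several minimal primes, nothing forces $M$ to see more than one of them.

\begin{theorem}\label{thm:D8}
Let $\operatorname{char}k=2$, let $G=D_8$ be the dihedral group of order $8$, let $H\cong C_2\times C_2$ be one of its two Klein four-subgroups, and let $M=k[G/H]$, a module of dimension $2$. Then $M$ is indecomposable and non-projective, $\hat H^*(G,M)$ is nonzero and finitely generated over $\hat H^*(G,k)$, and $V_G(M)\subsetneq V_G(k)$.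
\end{theorem}

So the conjecture is false. The next theorem says what is true.

\begin{theorem}\label{thm:main}
Let $G$ be a finite group and $k$ a field of characteristic $p$ dividing $|G|$.
\begin{enumerate}
\item[(a)] If $M$ is a finitely generated $kG$-module and $\hat H^*(G,M)$ is nonzero and finitely generated over $\hat H^*(G,k)$, then $V_G(M)$ contains an irreducible component of $V_G(k)$.
\item[(b)] For every irreducible component $V$ of $V_G(k)$ there is a finitely generated indecomposable non-projective $kG$-module $M$ such that $\hat H^*(G,M)$ is nonzero and finitely generated over $\hat H^*(G,k)$ and $V_G(M)=V$.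
\item[(c)] The conjecture holds for $(G,k)$ if and only if $V_G(k)$ is irreducible, if and only if all maximal elementary abelian $p$-subgroups of $G$ are conjugate.
\end{enumerate}
\end{theorem}

The work in (a) is to show that the associated prime $\mathfrak p$ can be taken minimal, not embedded; this occupies Sections~\ref{sec:koszul} and~\ref{sec:a}. For (b), in Section~\ref{sec:b}, the module is a summand of a permutation module $k[G/C_G(E)]$ with $E$ maximal elementary abelian, and finite generation follows from a nondegeneracy property of the transfer. Section~\ref{sec:background} recalls the standard facts, Section~\ref{sec:examples} proves Theorem~\ref{thm:D8}, and Section~\ref{sec:c} proves (c).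

\section{Background}\label{sec:background}

\subsection{The stable category and Tate duality}

Projective and injective $kG$-modules coincide. The \emph{stable category} has the $kG$-modules as objects, and $\underline{\operatorname{Hom}}(X,Y)$ is $\operatorname{Hom}_{kG}(X,Y)$ modulo the maps that factor through a projective module. It is triangulated. The shift $\Sigma X=\Omega^{-1}X$ is the cokernel of the injective hull of $X$, a short exact sequence $0\to X\to Y\to Z\to0$ gives a triangle $X\to Y\to Z\to\Sigma X$, and every stable map $X\to Y$ lies in such a triangle, whose third term is called its \emph{cone}. The tensor product $\otimes=\otimes_k$ with diagonal action and the dual $X^*=\operatorname{Hom}_k(X,k)$ take triangles to triangles, and $\Sigma X\otimes Y\cong\Sigma(X\otimes Y)$ and $(\Sigma X)^*\cong\Sigma^{-1}X^*$. Tate cohomology is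
\[
\hat H^n(G,Y)=\underline{\operatorname{Hom}}(k,\Sigma^nY),\qquad n\in\mathbb Z,
\]
and a triangle gives a long exact sequence. We have $\hat H^n(G,Y)=H^n(G,Y)$ for $n>0$, while $\hat H^0(G,Y)$ and $\hat H^{-1}(G,Y)$ are the cokernel and the kernel of the norm map $H_0(G,Y)\to H^0(G,Y)$. For $Y=k$ the norm is multiplication by $|G|=0$. So $\hat H^n(G,k)=H^n(G,k)$ for all $n\ge0$, and $\hat H^{-1}(G,k)=H_0(G,k)=k$. We put $\hat H^{\ge0}(G,Y)=\bigoplus_{n\ge0}\hat H^n(G,Y)$, a quotient of $H^*(G,Y)$.

The tensor product of stable maps gives cup products $\hat H^i(G,X)\times\hat H^j(G,Y)\to\hat H^{i+j}(G,X\otimes Y)$. They are natural, associative, and commutative up to the sign $(-1)^{ij}$. Composing with evaluation $Y\otimes Y^*\to k$ gives products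
\[
\hat H^i(G,Y)\times\hat H^j(G,Y^*\otimes Z)\to\hat H^{i+j}(G,Z).
\]
All products are written by juxtaposition, and $g(uv)=(gu)v=\pm u(gv)$ for homogeneous $g\in\hat H^*(G,k)$. We only ever ask whether a product vanishes, so such signs play no role.

\medskip\noindent\textbf{Tate duality.} The product $\hat H^n(G,Y)\times\hat H^{-1-n}(G,Y^*)\to\hat H^{-1}(G,k)=k$ is a perfect pairing of finite-dimensional vector spaces.

\subsection{Subgroups}

Let $H\le G$. Restriction $\operatorname{res}_H$, transfer $\operatorname{tr}_H^G$ and conjugation $b\mapsto gb$, from the cohomology of $H$ to that of $gHg^{-1}$, are defined on ordinary and on Tate cohomology, compatibly. Restriction and conjugation are multiplicative, and $H$ acts trivially on its own cohomology. We use Frobenius reciprocity $\operatorname{tr}_H^G(\operatorname{res}_H(g)\,b)=g\operatorname{tr}_H^G(b)$, the identity $\operatorname{tr}_H^G\operatorname{res}_H=[G:H]$, and the Mackey formula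
\[
\operatorname{res}_H\operatorname{tr}_H^G(b)=\sum_{g\in H\backslash G/H}\operatorname{tr}_{H_g}^H\operatorname{res}_{H_g}(gb),\qquad H_g=H\cap gHg^{-1}.
\]
For a $kH$-module $Y$ write $Y{\uparrow}^G=kG\otimes_{kH}Y$, so that $k{\uparrow}^G=k[G/H]$. Shapiro's lemma gives $\hat H^*(G,Y{\uparrow}^G)\cong\hat H^*(H,Y)$ and $\operatorname{Ext}^*_{kG}(Y{\uparrow}^G,Z)\cong\operatorname{Ext}^*_{kH}(Y,Z{\downarrow}_H)$, and on the right-hand sides the cohomology of $G$ acts through $\operatorname{res}_H$.

\subsection{The rings $A$ and $R$}

Put $A=H^*(G,k)$. Put $R=A$ if $p=2$, and let $R$ be the even-degree part of $A$ if $p$ is odd. Then $R$ is commutative and central in $A$, $R^0=k$, and $\mathfrak m=R^{>0}$ is the homogeneous maximal ideal.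

\medskip\noindent\textbf{Evens--Venkov theorem.} The $k$-algebra $A$ is finitely generated, $H^*(G,Y)$ is a finitely generated $A$-module, and so is $H^*(H,Y)$ for $H\le G$, through restriction.

\medskip
It follows that $R$ is a finitely generated $k$-algebra and that $A$ is a finite $R$-module. For $p$ odd, elements of odd degree square to zero and generate a nilpotent ideal. So $V_G(k)$ is the maximal ideal spectrum of $R$, and $V_G(M)=V(J_M)$ with $J_M=\operatorname{Ann}_R\operatorname{Ext}^*_{kG}(M,M)$. By the Nullstellensatz, $V(x)\ne V_G(k)$ if $x\in R$ is not nilpotent, and the irreducible components of $V_G(k)$ are the sets $V(\mathfrak p)$ with $\mathfrak p$ a minimal prime of $R$. Upper bounds for support varieties will all come from the next lemma.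

\begin{lemma}\label{lem:upper}
Let $H\le G$, let $Y$ be a $kH$-module and let $M$ be a direct summand of $Y{\uparrow}^G$. If $x\in R$ and $\operatorname{res}_Hx$ is nilpotent, then $V_G(M)\subseteq V(x)$.
\end{lemma}

\begin{proof}
The $R$-module $\operatorname{Ext}^*_{kG}(M,M)$ is a direct summand of $\operatorname{Ext}^*_{kG}(Y{\uparrow}^G,Y{\uparrow}^G)$, on which $R$ acts through $\operatorname{res}_H$ by Shapiro's lemma. So a power of $x$ lies in $J_M$.
\end{proof}

\subsection{Elementary abelian subgroups}\label{ss:quillen}

Let $E\cong(C_p)^e$ be elementary abelian of rank $e$; the trivial group has rank $0$. For $\lambda\in\operatorname{Hom}(E,\mathbb F_p)=H^1(E,\mathbb F_p)$ put $b(\lambda)=\lambda$ if $p=2$, and $b(\lambda)=\beta\lambda\in H^2(E,\mathbb F_p)$ if $p$ is odd, where $\beta$ is the Bockstein. The map $b$ is additive, injective and natural. If $\lambda_1,\dots,\lambda_e$ is a basis, then $S_E=k[b(\lambda_1),\dots,b(\lambda_e)]$ is a polynomial ring, and $H^*(E,k)$ equals $S_E$ for $p=2$ and $S_E\otimes\Lambda(\lambda_1,\dots,\lambda_e)$ for $p$ odd. Thus $H^*(E,k)$ is a free $S_E$-module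 and is the direct sum of $S_E$ and its nilradical.

For $E\le G$ let $\mathfrak p_E=\{x\in R:\operatorname{res}_Ex\text{ is nilpotent}\}$. This is the kernel of the map from $R$ to $H^*(E,k)/\text{nilradical}\cong S_E$, and $S_E$ is a domain finite over the image of $R$. So $\mathfrak p_E$ is prime and $\dim R/\mathfrak p_E=\operatorname{rank}E$.

\medskip\noindent\textbf{Quillen's theorems.}
\begin{enumerate}
\item[(Q1)] An element of $R$ whose restriction to every elementary abelian $p$-subgroup is nilpotent is itself nilpotent.
\item[(Q2)] The minimal primes of $R$ are the $\mathfrak p_E$ with $E$ maximal elementary abelian. For maximal $E,E'$ we have $\mathfrak p_E=\mathfrak p_{E'}$ if and only if $E$ and $E'$ are conjugate.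
\item[(Q3)] Let $s_F\in H^*(F,\mathbb F_p)$, with $F$ running over the elementary abelian $p$-subgroups of $G$, be a family compatible with restriction and conjugation. Then for each $E$ some power $s_E^{p^a}$ is the restriction of a class in $H^*(G,\mathbb F_p)$.
\end{enumerate}
Statements (Q1) and (Q2) pass from $\mathbb F_p$ to any $k$ as follows. Mark objects over $\mathbb F_p$ by a subscript $0$, so that $R=k\otimes R_0$ and $S_E=k\otimes S_{E,0}$. The kernel of $R\to\prod_ES_E$ is $k\otimes I_0$, where $I_0$ is the kernel over $\mathbb F_p$. The ideal $I_0$ is nil and finitely generated, hence nilpotent, which gives (Q1). So $\bigcap_E\mathfrak p_E$ is the nilradical, and since $\mathfrak p_E\subseteq\mathfrak p_F$ for $F\le E$, every minimal prime is $\mathfrak p_E$ with $E$ maximal. If $E,E'$ are maximal and $\mathfrak p_E\subseteq\mathfrak p_{E'}$, then intersecting with $R_0$ gives $\mathfrak p_{E,0}\subseteq\mathfrak p_{E',0}$. These are minimal primes of $R_0$, so they are equal, $E$ and $E'$ are conjugate, and $\mathfrak p_E=\mathfrak p_{E'}$. This gives (Q2).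

\subsection{Graded commutative algebra}\label{ss:ca}

Let $X$ be a finitely generated graded $R$-module, and let $\dim X$ be the Krull dimension of $R/\operatorname{Ann}X$. We use the following textbook facts.
\begin{enumerate}
\item[(C1)] The set $\operatorname{Ass}X$ of associated primes is finite, each of them is the annihilator of a homogeneous element, their union is the set of zero divisors on $X$, and the minimal primes of the support of $X$ are among them. The module $X$ has finite dimension over $k$ if and only if $\operatorname{Ass}X\subseteq\{\mathfrak m\}$, if and only if $X=0$ or $\dim X=0$.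
\item[(C2)] Given finitely many homogeneous primes different from $\mathfrak m$, there is a homogeneous element of $\mathfrak m$ outside all of them.
\item[(C3)] If $\dim X\ge1$ and the homogeneous element $c\in\mathfrak m$ lies in no minimal prime of the support of $X$, then $\dim X/cX=\dim X-1$.
\item[(C4)] For $X\ne0$, $\operatorname{depth}X$ is the largest length of an $X$-regular sequence of homogeneous elements of $\mathfrak m$. It is $0$ if and only if $\mathfrak m\in\operatorname{Ass}X$, it drops by one on passing to $X/cX$ for a homogeneous nonzerodivisor $c\in\mathfrak m$, and $\operatorname{depth}X\le\dim R/\mathfrak p$ for every $\mathfrak p\in\operatorname{Ass}X$.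
\item[(C5)] If $\theta_1,\dots,\theta_e$ are homogeneous elements of positive degree in a polynomial ring $S$ in $e$ variables and $S/(\theta_1,\dots,\theta_e)$ is finite-dimensional, then they form an $S$-regular sequence.
\end{enumerate}

\noindent\textbf{Duflot's theorem.} For a finite group $H$, the depth of $H^*(H,k)$ is at least the $p$-rank of the center of a Sylow $p$-subgroup of $H$, that is, the largest rank of an elementary abelian subgroup of that center.

\section{Two permutation modules of dimension two}\label{sec:examples}

In this section $\operatorname{char}k=2$, so all products commute. The same construction, $M=k[G/H]$ with $H$ of index $2$, behaves in opposite ways for the Klein four-group and for $D_8$.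

\begin{example}\label{ex:klein}
Let $E=C_2\times C_2$, so $H^*(E,k)=k[x,y]$ with $x,y$ a basis of $\operatorname{Hom}(E,\mathbb F_2)$. Let $C=\ker x$ and $M=k[E/C]$. By Lemma~\ref{lem:upper}, $V_E(M)\subseteq V(x)\ne V_E(k)$. We show that $\hat H^*(E,M)=\hat H^*(C,k)$ is not finitely generated. Restriction $k[x,y]\to H^*(C,k)=k[t]$ sends $y$ to $t$, so it is surjective, and $\operatorname{tr}_C^E\operatorname{res}_C=2=0$ shows that the transfer vanishes on $H^*(C,k)$. Let $g\in\hat H^{-n}(E,k)$ with $n\ge1$. For $b\in H^{n-1}(C,k)$ we get $\operatorname{tr}_C^E(\operatorname{res}_C(g)\,b)=g\operatorname{tr}_C^E(b)=0$. In degree $-1$ the transfer is the isomorphism $H_0(C,k)\to H_0(E,k)$, so $\operatorname{res}_C(g)\,b=0$ for all $b$, and $\operatorname{res}_C(g)=0$ by Tate duality for $C$. Thus classes of negative degree act as zero, and every finitely generated submodule of $\hat H^*(C,k)$ is bounded below. But $\hat H^{-n}(C,k)$ is dual to $H^{n-1}(C,k)\ne0$ for every $n\ge1$.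
\end{example}

\begin{remark}\label{rem:degenerate}
The hypothesis $\hat H^*(G,M)\ne0$ cannot be dropped. With $E,C,x$ as above, let $G=E\times C_3$ and $H=C\times C_3$, let $k$ contain a primitive cube root of unity $\omega$, and let $M=\chi{\uparrow}^G$, where $\chi$ is the one-dimensional $kH$-module on which $C$ acts trivially and a generator $z$ of $C_3$ acts as $\omega$. Then $M{\downarrow}_E=k[E/C]$ has a one-dimensional fixed space and dimension prime to being a multiple of $4$, namely $2$, so $M$ is indecomposable and non-projective. The class in $\operatorname{Hom}(G,\mathbb F_2)$ with kernel $H$ restricts to $x$ on $E$, so it is not nilpotent, and $V_G(M)\ne V_G(k)$ by Lemma~\ref{lem:upper}. The central element $z$ induces the identity on $\hat H^*(G,M)$ and acts on $M$ as $\omega\ne1$, so $\hat H^*(G,M)=0$.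
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:D8}]
It is well known that $H^*(G,k)=k[x,y,z]/(xy)$ with $|x|=|y|=1$ and $|z|=2$, where $x,y\in\operatorname{Hom}(G,\mathbb F_2)$ are the classes whose kernels are the two Klein four-subgroups. Name them so that $\ker x=H$, and write $\hat H^n=\hat H^n(G,k)$ and $H^n=H^n(G,k)$.

Every nonzero module for the $2$-group $G$ has a nonzero fixed vector, and the fixed space of the transitive permutation module $M$ is one-dimensional. So $M$ is indecomposable. Projective $kG$-modules are free, and $8\nmid2$, so $M$ is not projective. Shapiro's lemma gives $\hat H^*(G,M)\cong\hat H^*(H,k)\ne0$. Since $\operatorname{res}_Hx=0$ and $x$ is not nilpotent, Lemma~\ref{lem:upper} gives $V_G(M)\subseteq V(x)\ne V_G(k)$.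

It remains to prove finite generation. Let $e_0,e_1$ be the cosets of $H$. The exact sequence $0\to k(e_0+e_1)\to M\to k\to0$ has extension class $x$, because $ge_0-e_0=x(g)(e_0+e_1)$ for $g\in G$. So the connecting map of the long exact sequence is multiplication by $x$, and we obtain an exact sequence of $\hat H^*$-modules
\[
0\to\hat H^*/x\hat H^*\to\hat H^*(G,M)\to K\to0,\qquad K=\ker\bigl(x\colon\hat H^*\to\hat H^{*+1}\bigr).
\]
The left term is cyclic. We claim that $K=y\hat H^*$. Then $\hat H^*(G,M)$ is generated by two elements, the image of $1$ and a lift of $y$.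

Since $xy=0$, we have $y\hat H^*\subseteq K$. If $xf\in(xy)$ in $k[x,y,z]$ then $f\in(y)$, so in $H^*(G,k)$ the annihilator of $x$ is $(y)$, and by symmetry the annihilator of $y$ is $(x)$. This gives $K^n\subseteq y\hat H^{n-1}$ for $n\ge0$. In degree $-m$ with $m\ge1$ we dualize. Let $\perp$ refer to the perfect pairing of $\hat H^{-m}$ with $H^{m-1}$. A class $a\in H^{m-1}$ is orthogonal to $y\hat H^{-m-1}$ if and only if $ya\in H^m$ is orthogonal to all of $\hat H^{-m-1}$, that is, $ya=0$. Hence
\[
y\hat H^{-m-1}=\{a\in H^{m-1}:ya=0\}^\perp .
\]
For $m=1$ the set in braces is $0$, so $y\hat H^{-2}=\hat H^{-1}\supseteq K^{-1}$. For $m\ge2$ it is $xH^{m-2}$. On the other hand, $\gamma\in\hat H^{-m}$ lies in $K$ if and only if $(x\gamma)b=\gamma(xb)=0$ for all $b\in H^{m-2}$, so $K^{-m}=(xH^{m-2})^\perp=y\hat H^{-m-1}$.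
\end{proof}

The zero divisor $y$ is what $D_8$ has and the Klein four-group lacks. The minimal primes of $k[x,y,z]/(xy)$ are $(x)$ and $(y)$, so $V_G(k)$ is the union of the two planes $V(x)$ and $V(y)$. Since $V_G(M)\subseteq V(x)$ and $V(y)\not\subseteq V(x)$, Theorem~\ref{thm:main}(a) gives $V_G(M)=V(x)$.

\section{Koszul objects and almost regular sequences}\label{sec:koszul}

To prove Theorem~\ref{thm:main}(a) we must divide cohomology modules by elements of $R$ while keeping Tate duality available. Koszul objects do this at the level of $kG$-modules. Since we have no control over depth, the resulting formulas hold only in large degrees, and Lemma~\ref{lem:vanish} is the tool for returning from large degrees to all degrees.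

\subsection{Koszul objects}

Let $c\in R$ be homogeneous of degree $m>0$, viewed as a stable map $\Sigma^{-m}k\to k$. Let $k/\!/c$ be a module representing its cone, and put $Y/\!/c=Y\otimes k/\!/c$. For example, the module $M$ of Theorem~\ref{thm:D8} is $k/\!/x$. Tensoring the triangle $\Sigma^{-m}k\to k\to k/\!/c\to\Sigma^{1-m}k$ with $Y$ gives an exact sequence, compatible with the action of $\hat H^*(G,k)$,
\begin{equation}\label{eq:koszul}
\hat H^{n-m}(G,Y)\xrightarrow{c}\hat H^n(G,Y)\xrightarrow{j}\hat H^n(G,Y/\!/c)\xrightarrow{\partial}\hat H^{n-m+1}(G,Y)\xrightarrow{c}\hat H^{n+1}(G,Y).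
\end{equation}
The same sequence exists for a subgroup of $G$, with $c$ acting through restriction. We note three properties.
\begin{itemize}
\item Let $1_{k/\!/c}\in\hat H^0(G,k/\!/c)$ be the class of $k\to k/\!/c$. Then $j(w)=w\,1_{k/\!/c}$, and $c\,1_{k/\!/c}=0$.
\item The element $c^2$ kills $\hat H^*(G,Y/\!/c)$. Indeed $\partial(cz)=c\,\partial z=0$, so $cz=j(w)$ for some $w$, and $c^2z=j(cw)=0$.
\item The dual triangle $\Sigma^{m-1}k\to(k/\!/c)^*\to k\to\Sigma^mk$ has last map $\pm c$, so $(k/\!/c)^*\cong\Sigma^{m-1}k/\!/c$.
\end{itemize}

\begin{lemma}\label{lem:vanish}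
If $\hat H^n(G,Y)=0$ for all $n\gg0$, then $\hat H^*(G,Y)=0$.
\end{lemma}

\begin{proof}
Let $\zeta_1,\dots,\zeta_s$ be homogeneous generators of the algebra $R$, of positive degree, and put $Q=\bigotimes_ik/\!/\zeta_i$. We first show that $Q$ is projective. For a simple module $Z$, the finite $R$-module $\hat H^{\ge0}(G,Z^*\otimes Q)$ is killed by every $\zeta_i^2$, and $R/(\zeta_1^2,\dots,\zeta_s^2)$ is finite-dimensional. So $\operatorname{Ext}^n_{kG}(Z,Q)=H^n(G,Z^*\otimes Q)=0$ for $n\gg0$. The terms $I^n$ of a minimal injective resolution of $Q$ satisfy $\operatorname{Hom}_{kG}(Z,I^n)=\operatorname{Ext}^n_{kG}(Z,Q)$, and there are finitely many $Z$, so the resolution is finite. Its terms are projective, so it splits from the right end, and $Q$ is projective. Hence $\hat H^*(G,Y\otimes Q)=0$.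

Suppose $\hat H^*(G,Y)\ne0$, and let $n_1$ be the largest degree in which it is nonzero. Put $m=|\zeta_1|$. By \eqref{eq:koszul}, $\hat H^n(G,Y/\!/\zeta_1)=0$ for $n>n_1+m-1$, and $\partial$ maps $\hat H^{n_1+m-1}(G,Y/\!/\zeta_1)$ onto $\hat H^{n_1}(G,Y)\ne0$ because $\hat H^{n_1+m}(G,Y)=0$. So $Y/\!/\zeta_1$ again has nonzero Tate cohomology that vanishes in large degrees. After $s$ steps we find $\hat H^*(G,Y\otimes Q)\ne0$, a contradiction.
\end{proof}

\begin{corollary}\label{cor:periodic}
Let $r\in R$ be homogeneous of positive degree. If multiplication by $r$ is bijective on $\hat H^n(G,Y)$ for all $n\gg0$, then it is bijective on $\hat H^*(G,Y)$.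
\end{corollary}

\begin{proof}
By \eqref{eq:koszul}, $\hat H^n(G,Y/\!/r)=0$ for $n\gg0$, hence for all $n$ by Lemma~\ref{lem:vanish}. Now apply \eqref{eq:koszul} again.
\end{proof}

\subsection{Almost regular sequences}

Let $X$ be a finitely generated graded $R$-module. A homogeneous $c\in\mathfrak m$ is \emph{almost regular} on $X$ if the kernel of $c\colon X\to X$ is finite-dimensional. A sequence $\mathbf c=c_1,\dots,c_q$ is almost regular on $X$ if each $c_{i+1}$ is almost regular on $X/(c_1,\dots,c_i)X$.

The associated primes of $\ker(c|X)$ are the associated primes of $X$ that contain $c$. So by (C1), $c$ is almost regular on $X$ if and only if it avoids all associated primes of $X$ other than $\mathfrak m$. By (C2), finitely many modules have a common almost regular element, and by induction common almost regular sequences of any length. If $\dim X\ge1$, then $\mathfrak m$ is not minimal in the support, so (C3) gives $\dim X/cX=\dim X-1$. Finally, let $X\to X'$ be an $R$-linear map of degree $0$ that is bijective in large degrees. Then $c$ is almost regular on $X$ if and only if it is on $X'$, and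 $X/cX\to X'/cX'$ is again bijective in large degrees.

\begin{lemma}\label{lem:inj}
Let $0\to X'\to X\to X''\to0$ be an exact sequence of finitely generated graded $R$-modules, and let $\mathbf c$ be almost regular on $X''$. Then $X'/(\mathbf c)X'\to X/(\mathbf c)X$ is injective in large degrees.
\end{lemma}

\begin{proof}
Let a subscript $i$ denote the quotient by $(c_1,\dots,c_i)$. We show by induction that $X'_i\to X_i$ has finite-dimensional kernel. Let $U$ be the image of $X'_i$ in $X_i$, so that $0\to U\to X_i\to X''_i\to0$ is exact. By the snake lemma, the kernel of $U/c_{i+1}U\to X_{i+1}$ is a quotient of $\ker(c_{i+1}|X''_i)$, which is finite-dimensional. The kernel of $X'_{i+1}\to U/c_{i+1}U$ is the image of $\ker(X'_i\to X_i)$, which is finite-dimensional by induction.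
\end{proof}

For a sequence $\mathbf c$ put $L=\bigotimes_ik/\!/c_i$, with $L=k$ for the empty sequence, and let $1_L\in\hat H^0(G,L)$ be the product of the classes $1_{k/\!/c_i}$. Then $c_i1_L=0$ for all $i$.

\begin{lemma}\label{lem:quot}
Let $K\le G$, let $Y$ be a $kG$-module, and let $\mathbf c$ be almost regular on $X=\hat H^{\ge0}(K,Y)$. Then $w\mapsto w\operatorname{res}_K(1_L)$ induces an $R$-linear map $X/(\mathbf c)X\to\hat H^{\ge0}(K,Y\otimes L)$ that is bijective in large degrees.
\end{lemma}

\begin{proof}
Put $Y_i=Y\otimes k/\!/c_1\otimes\dots\otimes k/\!/c_i$, and suppose $X/(c_1,\dots,c_i)X\to\hat H^{\ge0}(K,Y_i)$ is bijective in large degrees. Then $c_{i+1}$ is injective on $\hat H^n(K,Y_i)$ for $n\gg0$, so $\partial=0$ in \eqref{eq:koszul} for $n\gg0$, and $j$ identifies the cokernel of $c_{i+1}$ with $\hat H^n(K,Y_{i+1})$ for $n\gg0$.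
\end{proof}

On the cohomology of an elementary abelian subgroup, almost regular sequences are regular.

\begin{lemma}\label{lem:CM}
Let $E\le G$ be elementary abelian of rank $e$, and $T=H^*(E,k)$. Every sequence of length at most $e$ that is almost regular on the $R$-module $T$ is $T$-regular.
\end{lemma}

\begin{proof}
We first show $\operatorname{depth}T\ge e$. The annihilator of $T$ in $R$ has radical $\mathfrak p_E$, so $\dim T=e$. Let $\theta_1,\dots,\theta_e$ be almost regular on $T$; then $T/(\theta_1,\dots,\theta_e)T$ is finite-dimensional. Write $\operatorname{res}_E\theta_i=s_i+\eta_i$ with $s_i\in S_E$ and $\eta_i$ nilpotent. These elements commute, so for a large power $q$ of $p$ we have $\operatorname{res}_E\theta_i^q=s_i^q\in S_E$. The quotient $T/(s_1^q,\dots,s_e^q)T$ is finite-dimensional, and it is a direct sum of copies of $S_E/(s_1^q,\dots,s_e^q)$ since $T$ is free over $S_E$. By (C5) the $s_i^q$ form a regular sequence on $S_E$, hence on $T$.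

Now let $c_1,\dots,c_f$ be almost regular on $T$ with $f\le e$, and suppose $c_1,\dots,c_i$ is $T$-regular for some $i<f$. By (C4), $T/(c_1,\dots,c_i)T$ has depth at least $e-i\ge1$, so $\mathfrak m$ is not associated to it. Hence $c_{i+1}$ avoids all its associated primes and is a nonzerodivisor on it.
\end{proof}

\section{The support variety contains a component}\label{sec:a}

Let $M$ be as in Theorem~\ref{thm:main}(a), let $u_1,\dots,u_t$ be homogeneous generators of $\hat H^*(G,M)$ over $\hat H^*(G,k)$, and put $N=M^*$.

\subsection{From generators to an associated prime}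

Finite generation is a surjectivity statement, and duality turns it into an injectivity statement.

\begin{lemma}\label{lem:embed}
The map $\hat H^*(G,N)\to\bigoplus_{j=1}^t\hat H^*(G,k)$, $\nu\mapsto(u_1\nu,\dots,u_t\nu)$, is injective.
\end{lemma}

\begin{proof}
Let $\nu$ be homogeneous with $u_j\nu=0$ for all $j$. Every $z\in\hat H^{-1-|\nu|}(G,M)$ has the form $\sum_jg_ju_j$ with $g_j\in\hat H^*(G,k)$, so $z\nu=\sum_jg_j(u_j\nu)=0$. Tate duality gives $\nu=0$.
\end{proof}

By duality $\hat H^*(G,N)\ne0$, so by Lemma~\ref{lem:vanish} the finite $R$-module $X_N=\hat H^{\ge0}(G,N)$ is infinite-dimensional, and $d=\dim X_N\ge1$. Fix a prime $\mathfrak p$ in the support of $X_N$ with $\dim R/\mathfrak p=d$. It is minimal in the support, hence associated to $X_N$ and homogeneous, and $\mathfrak p\ne\mathfrak m$. The action of $R$ on $H^*(G,N)=\operatorname{Ext}^*_{kG}(M,k)$ factors through $R\to\operatorname{Ext}^*_{kG}(M,M)$, so $J_M$ annihilates $X_N$. Hence $J_M\subseteq\mathfrak p$ and $V(\mathfrak p)\subseteq V_G(M)$. \emph{It suffices to show that $\mathfrak p$ is a minimal prime of $R$.}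

Let $A^{\mathrm{odd}}$ be the odd-degree part of $A$ if $p$ is odd, and put $A^{\mathrm{odd}}=0$ if $p=2$. So every homogeneous element of $A$ lies in $R$ or in $A^{\mathrm{odd}}$.

\begin{lemma}\label{lem:nu}
There are homogeneous $\nu\in X_N$ and $u\in\hat H^*(G,M)$ such that $A^{\mathrm{odd}}\nu=0$, the product $a=u\nu$ has degree at least $0$, and $\operatorname{Ann}_R(\nu)=\operatorname{Ann}_R(a)=\mathfrak p$.
\end{lemma}

\begin{proof}
Let $Z=\{z\in X_N:\mathfrak pz=0\}$, and let $Z_{\mathrm{tors}}$ be its torsion submodule over the graded domain $R/\mathfrak p$. Both are graded $A$-submodules, since $R$ is central in $A$. By (C1) there is a homogeneous $z$ with annihilator $\mathfrak p$, so $z\in Z\setminus Z_{\mathrm{tors}}$. If $p=2$, put $\nu=z$. If $p$ is odd, write $A^{\mathrm{odd}}=\sum_{i=1}^fRx_i$ with $x_i$ homogeneous. The $x_i$ anticommute and square to zero, so a product of more than $f$ of them vanishes. Among the products $x_I$ of the $x_i$, including the empty product, with $x_Iz\notin Z_{\mathrm{tors}}$, choose one with the largest number of factors. Then $x_ix_Iz\in Z_{\mathrm{tors}}$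 for all $i$, so a homogeneous $s\in R\setminus\mathfrak p$ kills all $x_ix_Iz$. Put $\nu=sx_Iz$. Then $A^{\mathrm{odd}}\nu=0$, and $\nu\in Z\setminus Z_{\mathrm{tors}}$ gives $\operatorname{Ann}_R(\nu)=\mathfrak p$.

Each $\operatorname{Ann}_R(u_j\nu)$ is a homogeneous ideal containing $\mathfrak p$. If all these inclusions were strict, we could choose homogeneous $s_j\in\operatorname{Ann}_R(u_j\nu)\setminus\mathfrak p$, and $s=\prod_js_j\notin\mathfrak p$ would satisfy $s\nu\ne0$ and $u_j(s\nu)=0$ for all $j$, against Lemma~\ref{lem:embed}. So $\operatorname{Ann}_R(u\nu)=\mathfrak p$ for some $u=u_j$. Finally, multiply $\nu$ by a power of a homogeneous element of $\mathfrak m\setminus\mathfrak p$. This preserves all properties, as $\mathfrak p$ is prime, and makes $|u\nu|\ge0$.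
\end{proof}

Finite generation is used only through Lemma~\ref{lem:nu}. We now have $a\in A$ with $Ra\cong R/\mathfrak p$ up to a shift, so $\mathfrak p$ is an associated prime of $A$. What we have not yet used is that $a$ factors through the cohomology of $N$, and this will exclude embedded primes.

Suppose from now on that $\mathfrak p$ is not minimal; we seek a contradiction. By (Q2) there is an elementary abelian $E\le G$ with $\mathfrak p_E\subsetneq\mathfrak p$, and so
\[
e=\operatorname{rank}E=\dim R/\mathfrak p_E\ge d+1 .
\]
Put $T=H^*(E,k)$ and $A_E=\operatorname{res}_E(A)\subseteq T$. We record how $\mathfrak p_E\subseteq\mathfrak p$ will be used: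
\begin{equation}\label{eq:kappa}
\text{if }\kappa\in A\text{ is homogeneous and }\operatorname{res}_E\kappa=0,\text{ then }\kappa\in\mathfrak p\text{ or }\kappa\in A^{\mathrm{odd}}.
\end{equation}
Indeed, if $\kappa\in R$ then $\kappa\in\mathfrak p_E$. The second alternative is the reason for arranging $A^{\mathrm{odd}}\nu=0$.

\subsection{The case $d=1$}\label{ss:d1}

The idea is fully visible when $d=1$. We show that $a$ pairs to zero with every $y\in\hat H^{-1-|a|}(G,k)$, which contradicts Tate duality since $a\ne0$.

Choose $r$ almost regular on $X_N$ and on $T$, and $r'$ almost regular on $T/rT$. As $d=1$, the quotient $X_N/rX_N$ is finite-dimensional, so $r$ is bijective on $X_N$ in large degrees, and on all of $\hat H^*(G,N)$ by Corollary~\ref{cor:periodic}. So $\nu$ is infinitely divisible: $\nu=r^j\nu_j$ for every $j$, and $\nu_j$ is killed by $\mathfrak p$ and $A^{\mathrm{odd}}$ because $r$ is injective. We move $r^j$ across the pairing: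
\[
ya=y\,(u\,r^j\nu_j)=\pm u\,(h\nu_j),\qquad h=r^jy .
\]
For large $j$ the class $h$ has non-negative degree, so $h\in A$. By \eqref{eq:kappa} it is enough to show $\operatorname{res}_Eh=0$. For large $j'$ the class $h'=r'^{j'}\operatorname{res}_Ey$ lies in $T$, and $r'^{j'}\operatorname{res}_Eh=r^jh'$. Since $e\ge2$, the sequence $r,r'$ is $T$-regular by Lemma~\ref{lem:CM}, so $r'^{j'}$ is a nonzerodivisor on $T/r^jT$, and $\operatorname{res}_Eh=r^jw$ with $w\in T$ of degree $|y|<0$. Thus $w=0$.

For $d>1$ no element of $R$ is bijective on $X_N$ in large degrees. We restore this by dividing by $d-1$ parameters, which means tensoring with a Koszul object $L$ and using Tate duality for $L$ in place of $k$. Two points need care: $a$ must survive the division, and a relation found in $T$ must be lifted back to $A$.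

\subsection{The general case}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
We keep the notation and the assumption that $\mathfrak p$ is not minimal.

\medskip\noindent\emph{Parameters.} Choose $\mathbf c=c_1,\dots,c_{d-1}$ almost regular on each of the six finite $R$-modules
\[
X_N,\qquad A,\qquad T,\qquad Ra,\qquad A/Ra,\qquad T/A_E .
\]
The first three will enter Lemma~\ref{lem:quot}, the last two Lemma~\ref{lem:inj}. Choose $r$ almost regular on $X_N/(\mathbf c)X_N$ and on $T/(\mathbf c)T$, and $r'$ almost regular on $T/(\mathbf c,r)T$. Both $X_N$ and $Ra\cong R/\mathfrak p$ have dimension $d$, by the choice of $\mathfrak p$. So $X_N/(\mathbf c)X_N$ and $Ra/(\mathbf c)Ra$ have dimension $1$, and $X_N/(\mathbf c,r)X_N$ is finite-dimensional. The sequence $\mathbf c,r,r'$ has length $d+1\le e$, so it is $T$-regular by Lemma~\ref{lem:CM}; this is where strictness of $\mathfrak p_E\subsetneq\mathfrak p$ is used. Since $r$ is a nonzerodivisor on $T/(\mathbf c)T$, the module $T/(\mathbf c,r^j)T$ has a filtration with $j$ quotients isomorphic to $T/(\mathbf c,r)T$. Therefore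
\begin{equation}\label{eq:reg}
r'^{j'}\text{ is a nonzerodivisor on }T/(\mathbf c,r^j)T\text{ for all }j,j'\ge1 .
\end{equation}

\medskip\noindent\emph{The Koszul object.} Let $L=\bigotimes_ik/\!/c_i$ and $l=\sum_i(|c_i|-1)$. Then $L^*\cong\Sigma^lL$, so $\hat H^{n-l}(G,L^*)\cong\hat H^n(G,L)$, compatibly with the $A$-action and with restriction. Let $\iota\in\hat H^{-l}(G,L^*)$ correspond to $1_L$, and put $\iota_E=\operatorname{res}_E\iota$. By Lemma~\ref{lem:quot} for $Y=k$ and $K=G,E$, and by Lemma~\ref{lem:inj}, there is $n_0$ such that for all $n\ge n_0$: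
\begin{enumerate}
\item[(i)] $h\mapsto h1_L$ induces an isomorphism $(A/(\mathbf c)A)^n\cong\hat H^n(G,L)$; in particular $\hat H^{n-l}(G,L^*)=A^n\iota$;
\item[(ii)] $\hat H^{n-l}(E,L^*)=T^n\iota_E$, and $h\in T^n$ satisfies $h\iota_E=0$ if and only if $h\in(\mathbf c)T$;
\item[(iii)] $(Ra/(\mathbf c)Ra)^n\to(A/(\mathbf c)A)^n$ is injective;
\item[(iv)] $(A_E/(\mathbf c)A_E)^n\to(T/(\mathbf c)T)^n$ is injective.
\end{enumerate}

\medskip\noindent\emph{A nonzero, infinitely divisible class.} The module $Ra/(\mathbf c)Ra$ has dimension $1$, so it is nonzero in infinitely many degrees. By (iii) and (i) there is a homogeneous $s\in R$ with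
\[
\alpha=sa\,1_L\ne0\ \text{ in }\hat H^D(G,L),\qquad D\ge l .
\]
Put $\mu=s\nu\,1_L\in\hat H^*(G,N\otimes L)$, so that $\alpha=u\mu$. The class $\mu$ is killed by $\mathfrak p$ and $A^{\mathrm{odd}}$, which kill $\nu$, and by the $c_i$, which kill $1_L$. On $X_N/(\mathbf c)X_N$ the element $r$ has finite-dimensional kernel and cokernel. By Lemma~\ref{lem:quot} it is bijective on $\hat H^n(G,N\otimes L)$ for $n\gg0$, and by Corollary~\ref{cor:periodic} on $\hat H^*(G,N\otimes L)$. Write $\mu=r^j\mu_j$. If $b\in A$ and $b\mu=0$, then $r^j(b\mu_j)=0$, so $b\mu_j=0$. Thus $\mu_j$ is killed by $\mathfrak p$, by $A^{\mathrm{odd}}$ and by the $c_i$.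

\medskip\noindent\emph{The class $\alpha$ pairs to zero with everything.} Let $y\in\hat H^{-1-D}(G,L^*)$, and put $\delta=l-1-D<0$. Choose $j,j'\ge1$ with $j|r|+\delta\ge n_0$ and $j'|r'|+\delta\ge n_0$. By (i) and (ii),
\[
r^jy=h\iota\ \text{ with }h\in A^{j|r|+\delta},\qquad r'^{j'}\operatorname{res}_Ey=h'\iota_E\ \text{ with }h'\in T^{j'|r'|+\delta}.
\]
Computing $r^jr'^{j'}\operatorname{res}_Ey$ in two ways gives $(r'^{j'}\operatorname{res}_Eh-r^jh')\iota_E=0$. The coefficient has degree at least $n_0$, so it lies in $(\mathbf c)T$ by (ii). Hence $r'^{j'}\operatorname{res}_Eh\in(\mathbf c,r^j)T$, and \eqref{eq:reg} gives $\operatorname{res}_Eh\in r^jw+(\mathbf c)T$ with $w\in T$ homogeneous of degree $|h|-j|r|=\delta<0$. So $w=0$ and $\operatorname{res}_Eh\in(\mathbf c)T$. By (iv), $\operatorname{res}_Eh\in(\mathbf c)A_E$, which means that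
\[
h=\kappa+\sum_ic_ib_i,\qquad b_i,\kappa\in A\text{ homogeneous},\quad\operatorname{res}_E\kappa=0 .
\]
Now $\kappa\mu_j=0$ by \eqref{eq:kappa}, and $c_ib_i\mu_j=b_ic_i\mu_j=0$. So $h\mu_j=0$, and
\[
y\alpha=y\,(u\,r^j\mu_j)=(r^jy)(u\mu_j)=(h\iota)(u\mu_j)=\pm\,\iota\,\bigl(u\,(h\mu_j)\bigr)=0 .
\]
As $\alpha\ne0$, this contradicts Tate duality for $L$. So $\mathfrak p$ is a minimal prime of $R$, and $V(\mathfrak p)\subseteq V_G(M)$ is an irreducible component of $V_G(k)$.
\end{proof}

\section{Every component occurs}\label{sec:b}

\subsection{A transfer criterion}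

In Example~\ref{ex:klein} finite generation failed because the transfer vanished. A nondegenerate transfer has the opposite effect.

\begin{proposition}\label{prop:transfer}
Let $H\le G$ with $p$ dividing $|H|$, and $B=H^*(H,k)$. Suppose that $x=0$ is the only element of $B$ with $\operatorname{tr}_H^G(xu)=0$ for all $u\in B$. Then $\hat H^*(G,k[G/H])$ is finitely generated over $\hat H^*(G,k)$.
\end{proposition}

\begin{proof}
By Shapiro's lemma the module is $\hat H^*(H,k)$, with $\hat H^*(G,k)$ acting through restriction. Let $u_1,\dots,u_t$ be homogeneous generators of $B$ over $A$. They generate $\hat H^n(H,k)=B^n$ for $n\ge0$, and we claim they generate everything. Suppose that for some $n<0$ the subspace $\sum_j\operatorname{res}_H(\hat H^{n-|u_j|}(G,k))\,u_j$ of $\hat H^n(H,k)$ is proper. By Tate duality for $H$ there is $x\ne0$ in $\hat H^{-1-n}(H,k)=B^{-1-n}$ with $x\operatorname{res}_H(g)u_j=0$ for all $j$ and all $g\in\hat H^{n-|u_j|}(G,k)$. Applying the transfer gives $g\operatorname{tr}_H^G(xu_j)=0$ for all such $g$. The degrees of $g$ and $xu_j$ add up to $-1$, so $\operatorname{tr}_H^G(xu_j)=0$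 by Tate duality for $G$. Then $\operatorname{tr}_H^G(x\operatorname{res}_H(b)u_j)=\pm b\operatorname{tr}_H^G(xu_j)=0$ for homogeneous $b\in A$. Hence $\operatorname{tr}_H^G(xu)=0$ for all $u\in B$, and $x=0$, a contradiction.
\end{proof}

The hypothesis is tested with the Mackey formula. Take $G=D_8$ and $H$ a Klein four-subgroup. Then $H$ is normal, $G/H=\{1,w\}$, and $w$ acts nontrivially on $H$ because $C_G(H)=H$, hence nontrivially on $B^1$. If $\operatorname{tr}_H^G(xu)=0$ for all $u$, then $0=\operatorname{res}_H\operatorname{tr}_H^G(xu)=xu+w(x)w(u)$. Taking $u=1$ gives $w(x)=x$, so $x(u+w(u))=0$ for all $u$. Choosing $u\in B^1$ with $w(u)\ne u$ gives $x=0$, since $B$ is a polynomial ring.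

This computation used three things: the quotient acts faithfully, $B$ has enough nonzerodivisors, and $H$ is normal. For a maximal elementary abelian $E$ in a general group, the choice $H=E$ gives Mackey terms indexed by $C_G(E)/E$ that cannot be told apart, so we take $H=C_G(E)$. Duflot's theorem then supplies the nonzerodivisors, and a class $\zeta$ removes the Mackey terms outside the normalizer.

\subsection{The centralizer of a maximal elementary abelian subgroup}

Fix a maximal elementary abelian $p$-subgroup $E$ of $G$; it is nontrivial as $p$ divides $|G|$. Put $H=C_G(E)$ and $B=H^*(H,k)$, and let $R_H\subseteq B$ be the analogue of $R$. If $h\in H$ has order $p$, then $\langle E,h\rangle$ is elementary abelian, so $h\in E$ by maximality. Thus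
\begin{equation}\label{eq:E}
E\text{ is central in }H\text{ and contains every elementary abelian }p\text{-subgroup of }H .
\end{equation}
In particular $E$ is characteristic in $H$, so $N_G(H)=N_G(E)$. The group $W=N_G(E)/H$ acts on $B$, it acts faithfully on $E$ and so on $\operatorname{Hom}(E,\mathbb F_p)$, and $\operatorname{res}_E\colon B\to H^*(E,k)$ is $W$-equivariant.

\begin{lemma}\label{lem:nzd}
Every non-nilpotent element of $R_H$ is a nonzerodivisor on $B$.
\end{lemma}

\begin{proof}
By \eqref{eq:E} and (Q2), $R_H$ has a unique minimal prime $\mathfrak q$, which is its nilradical, and $\dim R_H=\operatorname{rank}E$. The central $p$-subgroup $E$ lies in the center of every Sylow $p$-subgroup of $H$, so $\operatorname{depth}B\ge\operatorname{rank}E$ by Duflot's theorem. By (C4) every associated prime $\mathfrak q'$ of $B$ has $\dim R_H/\mathfrak q'\ge\dim R_H$, so it is minimal and equals $\mathfrak q$. By (C1) the zero divisors on $B$ are the elements of $\mathfrak q$.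
\end{proof}

\begin{lemma}\label{lem:lift}
\begin{enumerate}
\item[(1)] For $w\ne w_0$ in $W$ there is $v\in R_H$ such that $w(v)-w_0(v)$ is not nilpotent.
\item[(2)] There is a non-nilpotent $\zeta\in R_H$ with $\operatorname{res}_{H_g}(g\zeta)=0$ for all $g\in G\setminus N_G(E)$, where $H_g=H\cap gHg^{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:E}, conjugation by elements of $H$ fixes every elementary abelian subgroup of $H$ pointwise. So each $s\in H^*(E,\mathbb F_p)$ gives a compatible family $(\operatorname{res}_Fs)_{F\le E}$, and by (Q3) some $s^{p^a}$ is the restriction of a class of $H$. If $s\in S_E$ is homogeneous, this class can be taken homogeneous of degree $p^a|s|$, hence in $R_H$.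

(1) Choose $\lambda\in\operatorname{Hom}(E,\mathbb F_p)$ with $w\lambda\ne w_0\lambda$, and $v\in R_H$ with $\operatorname{res}_Ev=b(\lambda)^{p^a}$. Then
\[
\operatorname{res}_E(w(v)-w_0(v))=b(w\lambda)^{p^a}-b(w_0\lambda)^{p^a}=b(w\lambda-w_0\lambda)^{p^a},
\]
a nonzero element of the domain $S_E$.

(2) Let $\theta=\prod_{\lambda\ne0}b(\lambda)\in S_E$, a nonzero element, and choose $\zeta_0\in R_H$ with $\operatorname{res}_E\zeta_0=\theta^{p^a}$. Then $\zeta_0$ is not nilpotent. A proper subgroup of $E$ lies in the kernel of some $\lambda\ne0$, so $\zeta_0$ restricts to zero on it. Let $g\notin N_G(E)$ and let $F\le H_g$ be elementary abelian. By \eqref{eq:E} for $H$ and for $gHg^{-1}$, we have $F\le E\cap gEg^{-1}$. So $g^{-1}Fg\le g^{-1}Eg\cap E$ is a proper subgroup of $E$, and $\operatorname{res}_F(g\zeta_0)=g\operatorname{res}_{g^{-1}Fg}(\zeta_0)=0$. By (Q1) for $H_g$, the class $\operatorname{res}_{H_g}(g\zeta_0)$ is nilpotent. There are finitely many $g$, so a power $\zeta$ of $\zeta_0$ works.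
\end{proof}

The next lemma is a linear independence statement for the automorphisms in $W$.

\begin{lemma}\label{lem:indep}
If $b_w\in B$ for $w\in W$ and $\sum_wb_w\,w(u)=0$ for all $u\in R_H$, then $b_w=0$ for all $w$.
\end{lemma}

\begin{proof}
Otherwise take such a family, not all zero, with the fewest nonzero members. Setting $u=1$ gives $\sum_wb_w=0$, so at least two are nonzero, say $b_{w_1}$ and $b_{w_0}$. Let $v$ be as in Lemma~\ref{lem:lift}(1) for $w_1\ne w_0$. Replace $u$ by $uv$ and subtract $w_0(v)$ times the original relation. Since $R_H$ is central in $B$, this gives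
\[
\sum_wb_w\bigl(w(v)-w_0(v)\bigr)w(u)=0\qquad\text{for all }u\in R_H .
\]
The coefficient at $w_0$ is now zero and no new nonzero coefficient appears, so all coefficients vanish by minimality. Thus $b_{w_1}(w_1(v)-w_0(v))=0$, and $b_{w_1}=0$ by Lemma~\ref{lem:nzd}, a contradiction.
\end{proof}

\begin{proposition}\label{prop:nondeg}
If $x\in B$ and $\operatorname{tr}_H^G(xu)=0$ for all $u\in B$, then $x=0$.
\end{proposition}

\begin{proof}
Let $\zeta$ be as in Lemma~\ref{lem:lift}(2), let $u\in R_H$, and apply the Mackey formula to $x\zeta u$. The double cosets $HgH$ with $g\in N_G(H)=N_G(E)$ are the elements $w$ of $W$, and they contribute $w(x\zeta u)$. For $g\notin N_G(E)$, the class $\operatorname{res}_{H_g}(g(x\zeta u))$ has the factor $\operatorname{res}_{H_g}(g\zeta)=0$. Hence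
\[
0=\operatorname{res}_H\operatorname{tr}_H^G(x\zeta u)=\sum_{w\in W}w(x\zeta)\,w(u)\qquad\text{for all }u\in R_H .
\]
Lemma~\ref{lem:indep} gives $x\zeta=0$, and Lemma~\ref{lem:nzd} gives $x=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
By (Q2), $V=V(\mathfrak p_E)$ for a maximal elementary abelian $E$. Let $H=C_G(E)$, whose order is divisible by $p$. By Propositions~\ref{prop:transfer} and~\ref{prop:nondeg}, $\hat H^*(G,k[G/H])\cong\hat H^*(H,k)$ is finitely generated, and it is nonzero in degree $0$. So some indecomposable direct summand $M$ of $k[G/H]$ has $\hat H^*(G,M)\ne0$. This $M$ is not projective, and $\hat H^*(G,M)$ is a quotient of a finitely generated module, hence finitely generated.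

Let $x\in\mathfrak p_E$. By \eqref{eq:E}, $\operatorname{res}_Hx$ has nilpotent restriction to every elementary abelian $p$-subgroup of $H$, so it is nilpotent by (Q1). Lemma~\ref{lem:upper} gives $V_G(M)\subseteq V(x)$ for all $x\in\mathfrak p_E$, that is, $V_G(M)\subseteq V$. By part (a), $V_G(M)$ contains an irreducible component $V'$ of $V_G(k)$. Then $V'\subseteq V$ forces $V'=V$, and $V_G(M)=V$.
\end{proof}

\section{When the conjecture holds}\label{sec:c}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
If $V_G(k)$ is irreducible, it is its own unique component, and (a) gives $V_G(M)=V_G(k)$ for every $M$ as in the conjecture. If $V_G(k)$ is reducible, each component is a proper subset, and (b) gives a counterexample. Finally, $V_G(k)$ is irreducible if and only if $R$ has exactly one minimal prime, and by (Q2) this means that all maximal elementary abelian $p$-subgroups are conjugate.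
\end{proof}

\begin{example}
The conjecture holds if $G$ has abelian Sylow $p$-subgroups. An elementary abelian $p$-subgroup lies in a Sylow subgroup $P$, hence in the subgroup $\{g\in P:g^p=1\}$. So the maximal ones are these subgroups, and they are conjugate by Sylow's theorem. Groups of order $p$ and $p^2$ are abelian, so the conjecture holds whenever $p^3\nmid|G|$, and in particular for all groups of order less than $8$.
\end{example}

\begin{example}
For each odd $p$ the conjecture fails for the extraspecial group $G$ of order $p^3$ and exponent $p$. Its subgroups of order $p^2$ are abelian of exponent $p$, and $G$ is not abelian, so they are maximal elementary abelian. They are the preimages of the $p+1$ lines in $G/Z(G)\cong\mathbb F_p^2$, and they are normal, so no two of them are conjugate.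
\end{example}

\begin{thebibliography}{9}

\bibitem{CCM}
Jon F. Carlson, Sunil K. Chebolu, Jan Minac, \emph{Finite generation of Tate cohomology}, arXiv:0804.4246 (2008).

\end{thebibliography}
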